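\title{A model of
$\mathrm{add}(\mathcal N)<\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)<\mathrm{cof}(\mathcal N)$}

\begin{abstract}
Let $\mathcal N$ be the ideal of Lebesgue null subsets of $2^\omega$. We show that every model of ZFC+GCH has a ccc forcing extension in which $\mathrm{add}(\mathcal N)=\aleph_1$, $\mathrm{non}(\mathcal N)=\aleph_2$, $\mathrm{cov}(\mathcal N)=\aleph_3$ and $\mathrm{cof}(\mathcal N)=\aleph_4$. No large cardinals are used. We first force generic continuous functions, then add random reals, evaluate the functions at the random reals, and pass to the submodel generated by the random reals and the values. Adding the functions may collapse cardinals, but the submodel is a ccc extension of the ground model.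
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal I$ be a $\sigma$-ideal of subsets of a set $Y$ that contains all singletons but not $Y$ itself. Four cardinals measure how far $\mathcal I$ is from being closed under arbitrary unions:
\begin{align*}
\mathrm{add}(\mathcal I)&=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal I,\ \textstyle\bigcup\mathcal F\notin\mathcal I\},\\
\mathrm{cov}(\mathcal I)&=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal I,\ \textstyle\bigcup\mathcal F=Y\},\\
\mathrm{non}(\mathcal I)&=\min\{|A|:A\subseteq Y,\ A\notin\mathcal I\},\\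
\mathrm{cof}(\mathcal I)&=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal I,\ \text{every member of $\mathcal I$ is contained in a member of $\mathcal F$}\}.
\end{align*}
They are the additivity, covering number, uniformity and cofinality of $\mathcal I$. The additivity is uncountable, and it lies below $\mathrm{cov}(\mathcal I)$ because $Y\notin\mathcal I$ and below $\mathrm{non}(\mathcal I)$ because every set is a union of singletons. The cofinality lies above both: a cofinal family covers $Y$, and a set that contains one point outside each member of a cofinal family is not in $\mathcal I$. So if the four cardinals are pairwise distinct, only two orders are possible. For the $\sigma$-ideal $\mathcal N$ of Lebesgue measure zero subsets of $2^\omega$, the order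
\[
\mathrm{add}(\mathcal N)<\mathrm{cov}(\mathcal N)<\mathrm{non}(\mathcal N)<\mathrm{cof}(\mathcal N)
\]
is known to be consistent with ZFC. The problem we solve, which comes from the paper of Cardona and Mej\'ia~\cite{CM}, concerns the other one.

\medskip
\noindent\emph{Is there a model of ZFC in which}
\begin{equation}\label{eq:goal}
\mathrm{add}(\mathcal N)<\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)<\mathrm{cof}(\mathcal N)\,?
\end{equation}

The two middle cardinals are dual: $\mathrm{cov}(\mathcal N)$ counts null sets that together capture every point, and $\mathrm{non}(\mathcal N)$ counts points that together escape every null set. This symmetry suggests the answer yes. To see why a construction is not immediate, we bring in the $\sigma$-ideal $\mathcal M$ of meager sets, whose characteristics are the same for $2^\omega$ and $\omega^\omega$ and will be computed in $\omega^\omega$. For $y,z\in\omega^\omega$ write $y\le^*z$ if $y(n)\le z(n)$ for all but finitely many $n$; let $\mathfrak b$ be the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound, and $\mathfrak d$ the least size of a $\le^*$-cofinal subset.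 We use the following inequalities from Cicho\'n's diagram (see~\cite{BJ}):
\begin{equation}\label{eq:cichon}
\begin{gathered}
\aleph_1\le\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal M)\le\mathfrak b,\qquad
\mathfrak d\le\mathrm{cof}(\mathcal M)\le\mathrm{cof}(\mathcal N)\le2^{\aleph_0},\\
\mathrm{cov}(\mathcal M)\le\mathrm{non}(\mathcal N),\qquad
\mathrm{cov}(\mathcal N)\le\mathrm{non}(\mathcal M).
\end{gathered}
\end{equation}
Consider a finite support iteration of nontrivial ccc posets whose length $\delta$ has uncountable cofinality. It adds a Cohen real over each intermediate model, and every real of the final model appears at an intermediate stage. Hence fewer than $\mathrm{cf}(\delta)$ meager sets are all coded at one stage and a later Cohen real escapes them, while $\mathrm{cf}(\delta)$ Cohen reals chosen cofinally form a nonmeager set. So $\mathrm{non}(\mathcal M)\le\mathrm{cf}(\delta)\le\mathrm{cov}(\mathcal M)$, and \eqref{eq:cichon} gives $\mathrm{cov}(\mathcal N)\le\mathrm{non}(\mathcal N)$, the wrong order. Adding $\lambda>\aleph_1$ random reals does give $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, but, as we recall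 in Section~\ref{sec:idea}, it leaves $\mathrm{non}(\mathcal N)=\mathrm{add}(\mathcal N)=\aleph_1$.

\begin{theorem}\label{thm:main}
Let $\kappa\le\lambda\le\theta$ be uncountable cardinals in a model $V$ of ZFC, with $\kappa$ regular, $\lambda^{<\kappa}=\lambda$ and $\theta^{\aleph_0}=\theta$. There is a ccc complete Boolean algebra $\mathbb D$ forcing
\begin{gather*}
\mathrm{add}(\mathcal N)=\mathrm{add}(\mathcal M)=\mathfrak b=\aleph_1,\qquad
\mathrm{cov}(\mathcal M)=\mathrm{non}(\mathcal N)=\kappa,\\
\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal N)=\lambda,\qquad
\mathfrak d=\mathrm{cof}(\mathcal M)=\mathrm{cof}(\mathcal N)=2^{\aleph_0}=\theta .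
\end{gather*}
Moreover, in the extension there are reals $r_t$ $(t<\lambda)$ and null sets $Z_s$ $(s\in([\lambda]^{<\kappa})^V)$ such that
\begin{itemize}
\item[(a)] every null set contains fewer than $\kappa$ of the $r_t$, that is, contains $r_t$ for fewer than $\kappa$ indices $t$;
\item[(b)] every set of fewer than $\kappa$ reals is contained in some $Z_s$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
Every model of ZFC+GCH has a ccc forcing extension satisfying
\[
\mathrm{add}(\mathcal N)=\aleph_1<\mathrm{non}(\mathcal N)=\aleph_2<\mathrm{cov}(\mathcal N)=\aleph_3<\mathrm{cof}(\mathcal N)=\aleph_4 .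
\]
In particular, if ZFC is consistent, then it has a model in which \eqref{eq:goal} holds.
\end{corollary}

\begin{proof}
Take $\kappa=\aleph_2$, $\lambda=\aleph_3$, $\theta=\aleph_4$. Under GCH, $\aleph_3^{<\aleph_2}=\aleph_3^{\aleph_1}=(2^{\aleph_2})^{\aleph_1}=\aleph_3$ and $\aleph_4^{\aleph_0}=(2^{\aleph_3})^{\aleph_0}=\aleph_4$, so Theorem~\ref{thm:main} applies, and a ccc extension preserves all cardinals.
\end{proof}

No large cardinals are used. The construction always gives $\mathrm{add}(\mathcal N)=\mathfrak b=\aleph_1$; we make no claim about models of \eqref{eq:goal} with $\mathrm{add}(\mathcal N)>\aleph_1$.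

Properties (a) and (b) are the combinatorial target of the construction, since they alone decide the two middle cardinals.

\begin{lemma}\label{lem:target}
Let $\kappa\le\lambda$ be uncountable cardinals with $\kappa$ regular. Suppose that reals $r_t\in2^\omega$ $(t<\lambda)$ and a family of at most $\lambda$ null sets $Z_s$ satisfy \textup{(a)} and \textup{(b)}. Then $\mathrm{non}(\mathcal N)=\kappa$ and $\mathrm{cov}(\mathcal N)=\lambda$.
\end{lemma}

\begin{proof}
By (b) every set of fewer than $\kappa$ reals is null, and by (a) the set $\{r_t:t<\kappa\}$ is not. So $\mathrm{non}(\mathcal N)=\kappa$. By (b) for singletons the sets $Z_s$ cover $2^\omega$, so $\mathrm{cov}(\mathcal N)\le\lambda$. Let $\mathcal F$ be a family of $\nu<\lambda$ null sets. By (a), $\{t:r_t\in\bigcup\mathcal F\}$ is a union of $\nu$ sets of size less than $\kappa$. If $\nu<\kappa$, its size is less than $\kappa\le\lambda$ because $\kappa$ is regular; if $\nu\ge\kappa$, its size is at most $\nu\cdot\kappa=\nu<\lambda$. In both cases some $r_t$ is not covered by $\mathcal F$.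
\end{proof}

Section~\ref{sec:background} recalls what we need about random and Cohen reals, and Section~\ref{sec:idea} shows the idea on two random reals and two Cohen reals. Sections~\ref{sec:construction}--\ref{sec:values} contain the proof of Theorem~\ref{thm:main}. We speak freely of generic filters over $V$; the reader may take $V$ countable and transitive, or translate the arguments into Boolean values. All models are transitive models of ZFC.

\section{Baire sets, random reals and Cohen reals}\label{sec:background}

\subsection*{Coded Baire sets}
Let $\Omega=\prod_{a\in I}k_a$, where $I$ is any set and each $k_a$ is $2$ or $\omega$. The \emph{Baire sets} of $\Omega$ are the members of the $\sigma$-algebra generated by the cylinders $\{z:z(a)=m\}$. The sets of the form $\{z:z{\upharpoonright}J\in B_0\}$, with $J\subseteq I$ countable and $B_0$ Borel in $\prod_{a\in J}k_a$, form a $\sigma$-algebra containing the cylinders, so every Baire set has this form. We then say that it \emph{depends only on $J$}; an enumeration of $J$ together with a Borel code for $B_0$ is a \emph{code} for it. If all $k_a$ equal $2$, then $\mu$ denotes the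 product of the uniform measures on $\{0,1\}$, defined on the Baire sets.

Let $W\subseteq W'$ be models and let $B\in W$ be a Baire set of $\Omega^W$. Evaluating a code for $B$ in $W'$ gives a Baire set $B^{W'}$ of $\Omega^{W'}$.
\begin{itemize}
\item[(A1)] $B^{W'}$ does not depend on the code, because equality of two coded Borel sets is a $\Pi^1_1$ statement and hence absolute. Also $B^{W'}\cap W=B$, and reinterpreting in two steps is the same as reinterpreting in one.
\item[(A2)] Reinterpretation commutes with complements and with unions of sequences $\langle B_n:n<\omega\rangle\in W$.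
\item[(A3)] $\mu(B^{W'})=\mu(B)$. This holds for clopen sets, and by (A2) it passes to monotone limits of sequences; the monotone class theorem does the rest.
\item[(A4)] Let $g:\Omega'\to\Omega$ be a map in $W$ such that each coordinate of $g(x)$ is computed from finitely many coordinates of $x$ by a table, the family of tables being in $W$. The same tables define $g$ in $W'$, and $(g^{-1}B)^{W'}=g^{-1}(B^{W'})$. This holds for cylinders and propagates by (A2).
\end{itemize}
From now on we omit the superscript and call $B^{W'}$ a Baire set \emph{coded in $W$}.

\subsection*{Random reals}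
For $U\subseteq\lambda$, $x\in2^{\lambda\times\omega}$ and $t<\lambda$ write $x{\upharpoonright}U$ for $x{\upharpoonright}(U\times\omega)$ and $x_t=\langle x(t,n):n<\omega\rangle\in2^\omega$. Let $\mathbb B_U$ be the Boolean algebra of Baire sets of $2^{U\times\omega}$ modulo null sets, computed in the model under consideration, and let $[B]$ be the class of $B$. A point $x\in2^{U\times\omega}$ in an extension of $W\ni U$ is \emph{random over $W$} if it lies in no null Baire set coded in $W$; the same words are used for $y\in2^\omega$. By (A3), a point that is random over $W'\supseteq W$ is random over $W$.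

\begin{lemma}\label{lem:random}
Let $W$ be a model and let $U\subseteq\lambda$ be in $W$.
\begin{itemize}
\item[\textup{(R1)}] In $W$, $\mathbb B_U$ is a ccc complete Boolean algebra. Generic filters $G$ on $\mathbb B_U$ over $W$ correspond to random points $x$ over $W$ by the rule $[B]\in G\iff x\in B$. We write $W[x]$ for $W[G]$; it is the least model containing $W$ and $x$.
\item[\textup{(R2)}] If $x\in2^{U\times\omega}$ is random over $W$, $Q$ is countable in $W$, and $a\subseteq Q$ is in $W[x]$, then there is a sequence $\langle B_q:q\in Q\rangle\in W$ of Baire sets with $a=\{q:x\in B_q\}$.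
\item[\textup{(R3)}] If $r\in2^{\lambda\times\omega}$ is random over $W$, then $r{\upharpoonright}U$ is random over $W$, and $r_t$ is random over $W[r{\upharpoonright}U]$ for each $t\in\lambda\setminus U$.
\item[\textup{(R4)}] If $x\in2^{U\times\omega}$ is random over $W$ and $y\in\omega^\omega\cap W[x]$, then there is $z\in\omega^\omega\cap W$ with $y(n)\le z(n)$ for all $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) An antichain has at most $n$ members of measure at least $1/n$, so it is countable, and a ccc $\sigma$-complete algebra is complete. Given $G$, let $x$ be the point whose cylinders lie in $G$; induction on $B$, with genericity at countable unions, shows $[B]\in G\iff x\in B$. Conversely, if $x$ is random then $\{[B]:x\in B\}$ is a well-defined filter, and it meets every maximal antichain of $W$, because such an antichain is countable and has conull union.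

(R2) Take a name $\dot a$ and let $B_q$ represent the Boolean value of ``$q\in\dot a$''.

(R3) The preimage of a null set under $x\mapsto x{\upharpoonright}U$ is null, which gives the first claim. Let $Z\subseteq2^\omega$ be a null Borel set coded in $W[r{\upharpoonright}U]$. In that model choose open sets $O_n\supseteq Z$ of measure at most $2^{-n}$ and let $a$ be the set of pairs $(n,\sigma)\in\omega\times2^{<\omega}$ such that the basic clopen set $[\sigma]$ is contained in $O_n$. Take $B_{n,\sigma}$ from (R2) and put $O_n(x)=\bigcup\{[\sigma]:x\in B_{n,\sigma}\}$, so that $O_n(r{\upharpoonright}U)=O_n$. Let $E$ be the set of $x$ with $\mu(O_n(x))\le2^{-n}$ for all $n$. A point $x$ is in $E$ if and only if $x\notin\bigcap_{\sigma\in u}B_{n,\sigma}$ for every $n$ and every finite $u\subseteq2^{<\omega}$ with $\mu(\bigcup_{\sigma\in u}[\sigma])>2^{-n}$. So $E$ is a Baire set coded in $W$, and $r{\upharpoonright}U\in E$ by (A2). The Baire set $\tilde Z=\{(x,y):x\in E,\ y\in\bigcap_nO_n(x)\}$ has null sections, so it is null by Fubini's theorem, and so is $\{w\in2^{\lambda\times\omega}:(w{\upharpoonright}U,w_t)\in\tilde Z\}$ because $t\notin U$.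 The point $r$ avoids this set, hence $r_t\notin\bigcap_nO_n\supseteq Z$.

(R4) Let $\dot y$ be a name for an element of $\omega^\omega$ and $[B]$ a condition. Choose $z(n)$ so large that the part of $B$ forcing $\dot y(n)>z(n)$ has measure less than $2^{-n-2}\mu(B)$. Removing these parts from $B$ leaves a condition forcing $\dot y(n)\le z(n)$ for all $n$.
\end{proof}

\subsection*{Cohen reals}
A set $D\subseteq\omega^{<\omega}$ is \emph{open dense} if it is closed under end-extension and every $\sigma\in\omega^{<\omega}$ has an end-extension in $D$. A real $c\in\omega^\omega$ is \emph{Cohen over $W$} if for every open dense $D\in W$ there is $l$ with $c{\upharpoonright}l\in D$. Every meager subset of $\omega^\omega$ is contained in a set $M_{\bar D}=\{y:\exists n\,\forall l\ \ y{\upharpoonright}l\notin D_n\}$, where $\bar D=\langle D_n:n<\omega\rangle$ is a sequence of open dense sets; we use $\bar D$ as a code.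

A Cohen real makes the old reals null in an explicit way. Fix in $V$ surjections $e_j:\omega\to2^j$, and for $c\in\omega^\omega$ let
\[
Z(c)=\{y\in2^\omega:\ y{\upharpoonright}j=e_j(c(j))\text{ for infinitely many }j\}.
\]
Thus $c(j)$ is a guess for $y{\upharpoonright}j$, and $Z(c)$ is the set of reals guessed infinitely often. The $j$th guess is right with probability $2^{-j}$, so $Z(c)$ is null by the Borel--Cantelli lemma.

\begin{lemma}\label{lem:cohen}
Let $c$ be Cohen over $W\supseteq V$. Then $c\notin M_{\bar D}$ for every sequence $\bar D\in W$ of open dense sets, $c\not\le^*z$ for every $z\in\omega^\omega\cap W$, and $2^\omega\cap W\subseteq Z(c)$.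
\end{lemma}

\begin{proof}
The first claim is the definition. For the others, let $m<\omega$ and consider the set of $\tau\in\omega^{<\omega}$ such that $\tau(j)>z(j)$, respectively $e_j(\tau(j))=y{\upharpoonright}j$, for some $j$ with $m\le j<|\tau|$. For $z,y\in W$ these sets are open dense and lie in $W$.
\end{proof}

\section{Two random reals and two Cohen reals}\label{sec:idea}

Let $r\in2^{\lambda\times\omega}$ be random over a model $W$. A null set of $W[r]$ is covered by a null Borel set $Z$, and by (R2) the code of $Z$ is read from countably many Baire sets of $W$, so it lies in $W[r{\upharpoonright}A]$ for some $A$ that is countable in $W$. By (R3),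
\begin{equation}\label{eq:countable}
\text{for every null set $Z\in W[r]$, the set $\{t:r_t\in Z\}$ has a cover that is countable in $W$.}
\end{equation}
For $W=V$ this is property (a) with $\kappa=\aleph_1$, and the proof of Lemma~\ref{lem:target} gives $\mathrm{non}(\mathcal N)=\aleph_1$ and $\mathrm{cov}(\mathcal N)\ge\lambda$ in $V[r]$. To raise $\mathrm{non}(\mathcal N)$ to $\kappa$ we must make each set $\{r_t:t\in s\}$ with $|s|<\kappa$ null, and to keep (a) the null set that covers it must miss most of the other $r_t$. In view of Lemma~\ref{lem:cohen} we look for reals $c_s$ such that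
\begin{itemize}
\item[(C)] $c_s$ is Cohen over $V[r{\upharpoonright}s]$, and
\item[(R)] for $t\notin s$, $r_t$ is random over a model containing $r{\upharpoonright}s$ and $c_s$.
\end{itemize}

\subsection*{No order of adding the reals works}
Take two random reals $r_0,r_1$ and the sets $s=\{0\}$ and $s=\{1\}$, with Cohen reals $c_0,c_1$. Suppose that the four reals are added one at a time, each generic over the model generated by the earlier ones. If $c_0$ came before $r_0$, then $r_0\notin Z(c_0)$, against (C). If $c_0$ came after $r_1$, then $r_1\in Z(c_0)$, against (R). So $r_0,c_0,r_1$ come in this order, and by symmetry so do $r_1,c_1,r_0$. This is a cycle.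

\subsection*{Generic functions break the cycle}
Instead of a real $c_0$, add a \emph{rule} for computing $c_0$ from $r_0$, and add it first. Let $\Phi$ be the countable set of functions $2^\omega\to\omega$ that depend on finitely many coordinates. Forcing with $\Phi^{<\omega}\times\Phi^{<\omega}$ gives sequences $\langle\varphi^i_j:j<\omega\rangle$ for $i=0,1$, and thus continuous functions $f^i:2^\omega\to\omega^\omega$, $f^i(x)(j)=\varphi^i_j(x)$. Let $W$ be the generic extension, let $(r_0,r_1)$ be random over $W$, and put $c_i=f^i(r_i)$. Then (R) is immediate from (R3): $r_1$ is random over $W[r_0]\ni c_0$, and $r_0$ is random over $W[r_1]\ni c_1$.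

We check the instance of (C) that mattered above, namely $r_0\in Z(c_0)$. Let $\psi_j(x)$ be the least $n$ with $e_j(n)=x{\upharpoonright}j$. Then $\psi_j\in\Phi$, and for each $m$ the set of $p\in\Phi^{<\omega}$ with $p(j)=\psi_j$ for some $j\ge m$ is dense. So $\varphi^0_j=\psi_j$ for infinitely many $j$, and for each such $j$ and \emph{every} $x$ we have $e_j(f^0(x)(j))=x{\upharpoonright}j$. Hence $x\in Z(f^0(x))$ for all $x\in2^\omega$, in any extension. A number fixed in advance guesses $r_0{\upharpoonright}j$ with probability $2^{-j}$; a function fixed in advance may look at its argument and guess with certainty. Proposition~\ref{prop:cohen} proves (C) in full: a general dense set depends on $r{\upharpoonright}s$ measurably rather than continuously, and the guess then succeeds off a set of small measure.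

\subsection*{The price: cardinals collapse}
For $\kappa>\aleph_1$ we need (C) for uncountable $s$. If $W\supseteq V$ contains the rules, $r$ is random over $W$ and $c_s\in W[r]$ satisfies $r_t\in Z(c_s)$ for all $t\in s$, then \eqref{eq:countable} shows that $s$ is countable in $W$. So $W$ must collapse all cardinals below $\kappa$, and $W[r]$ cannot be the final model. We therefore discard the rules and keep only $r$ and the values $c_s$. The main point, proved in Section~\ref{sec:ccc}, is that this smaller model is a ccc extension of $V$.

\section{The construction}\label{sec:construction}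

Work in $V$. Let $S$ be the disjoint union of $S_0=[\lambda]^{<\kappa}$ and a set $S_1$ of size $\theta$. Put $U_s=s$ for $s\in S_0$ and $U_s=\emptyset$ for $s\in S_1$, so that $|U_s|<\kappa$ for all $s$. Since $\lambda^{<\kappa}=\lambda$, we have $|S_0|=\lambda$ and $|S|=\theta$. The set $U_s$ lists the random reals that the rule with index $s$ may look at. The indices in $S_1$ will give ordinary Cohen reals, and serve only to make $|S|=\theta$.

For $U\subseteq\lambda$ let $\Phi_U$ be the set of pairs $(F,\bar\varphi)$ with $F\subseteq U\times\omega$ finite and $\bar\varphi:2^F\to\omega$. We regard such a pair as the function $\varphi(x)=\bar\varphi(x{\upharpoonright}F)$, defined for $x\in2^{U\times\omega}$ or $x\in2^{\lambda\times\omega}$ in any extension of $V$. It is continuous, and its range is the finite range of $\bar\varphi$. Let $\mathbb C_U=\Phi_U^{<\omega}$, ordered by end-extension; its definition is absolute, and $\mathbb C_\emptyset$ is Cohen forcing $\omega^{<\omega}$. For a finite or infinite sequence $p=\langle\varphi_j:j<l\rangle$ from $\Phi_U$ write $p(x)=\langle\varphi_j(x):j<l\rangle\in\omega^l$.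

Let $\mathbb C$ be the finite support product of the $\mathbb C_{U_s}$: its conditions are the functions $h\in\prod_{s\in S}\mathbb C_{U_s}$ for which $\mathrm{supp}(h)=\{s:h(s)\ne\emptyset\}$ is finite, ordered coordinatewise. We identify a generic filter on $\mathbb C$ with the family $H=\langle H(s):s\in S\rangle$, where $H(s)\in\Phi_{U_s}^{\,\omega}$ is the union of the $s$th coordinates of its members. For $X\subseteq S$ in $V$, $\mathbb C$ is the product of the two subproducts over $X$ and $S\setminus X$, so by the product lemma $H{\upharpoonright}X$ is generic over $V$ and $H{\upharpoonright}(S\setminus X)$ is generic over $V[H{\upharpoonright}X]$ for the respective subproducts. Define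
\[
f^s_H(x)=H(s)(x)\in\omega^\omega,\qquad f_H(x)=\langle f^s_H(x):s\in S\rangle\in(\omega^\omega)^S .
\]
The value $f^s_H(x)$ depends only on $H(s)$ and $x{\upharpoonright}U_s$. By density the finite sets $F$ occurring in $H(s)$ cover $U_s\times\omega$, so each $U_s$ is countable in $V[H]$, as Section~\ref{sec:idea} predicted.

Let $r\in2^{\lambda\times\omega}$ be random over $V[H]$, and put $c_s=f^s_H(r)$ and $c=f_H(r)$. The pair $(H,r)$ corresponds to a generic filter $G$ on $\mathbb A=\mathrm{RO}(\mathbb C*\dot{\mathbb B}_\lambda)$, the complete Boolean algebra of regular open subsets of the two-step iteration. We write $[\![\,\cdot\,]\!]$ for Boolean values in $\mathbb A$; such a value is nonzero exactly when some condition of the iteration forces the statement. For $X\subseteq S$ and $U\subseteq\lambda$ in $V$, the point $r{\upharpoonright}U$ is random over $V[H]$ by (R3), hence over $V[H{\upharpoonright}X]$, so the model $V[H{\upharpoonright}X][r{\upharpoonright}U]$ is defined. It grows with $X$ and $U$.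

To isolate the part of $\mathbb A$ that speaks about $(r,c)$ and not about $H$, let $\Sigma\in V$ be the $\sigma$-algebra of Baire sets of $2^{\lambda\times\omega}\times(\omega^\omega)^S$ and put
\[
\pi(B)=[\![(\dot r,\dot c)\in B]\!]\quad(B\in\Sigma),\qquad \mathbb D=\{\pi(B):B\in\Sigma\}.
\]
By (A1) the map $\pi$ is well defined, and by (A2) it commutes with complements and takes countable unions to suprema in $\mathbb A$. So $\mathbb D$ is a subalgebra of $\mathbb A$ that is closed under countable suprema computed in $\mathbb A$.

\section{The algebra $\mathbb D$ is ccc and complete}\label{sec:ccc}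

First we translate ``$\pi(B)\ne0$'' into a statement about measure. For $B\in\Sigma$ and $H$ generic on $\mathbb C$ over $V$ define, in $V[H]$,
\[
K_B(H)=\{x\in2^{\lambda\times\omega}:(x,f_H(x))\in B\}.
\]

\begin{lemma}\label{lem:positive}
For $B\in\Sigma$, $\pi(B)\ne0$ if and only if some $h\in\mathbb C$ forces $\mu(K_B(\dot H))>0$. In particular, $\pi(B)\neq0$ as soon as $\mu(K_B(H'))>0$ for one $H'$ that is generic on $\mathbb C$ over $V$.
\end{lemma}

\begin{proof}
The map $x\mapsto(x,f_H(x))$ is of the kind described in (A4), with tables in $V[H]$. So $K_B(H)$ is a Baire set coded in $V[H]$, and $(r,c)\in B$ if and only if $r\in K_B(H)$. If $h$ forces $\mu(K_B(\dot H))>0$, then $(h,[K_B(\dot H)])$ is a condition of the iteration forcing $\dot r\in K_B(\dot H)$. If no $h$ does, then $\mathbb C$ forces $K_B(\dot H)$ to be null and the iteration forces $\dot r\notin K_B(\dot H)$. The last sentence follows because what holds in $V[H']$ is forced by a condition.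
\end{proof}

\begin{example}\label{ex:antichain}
Let $s\in S_0$ be uncountable. For $t\in s$ let $\varphi_t(x)=x(t,0)$ and let $h_t\in\mathbb C$ have support $\{s\}$ and $h_t(s)=\langle\varphi_t\rangle$. The $h_t$ form an uncountable antichain in $\mathbb C$. The condition $h_t$ forces $(\dot r,\dot c)$ into $B_t=\{(x,y):y_s(0)=x(t,0)\}$, but the elements $\pi(B_t)$ are pairwise compatible: for $t\ne t'$, $h_t$ forces $K_{B_t\cap B_{t'}}(\dot H)=\{x:x(t,0)=x(t',0)\}$, a set of measure $1/2$. The rules $\varphi_t$ and $\varphi_{t'}$ differ, but where their values agree the pair $(r,c)$ cannot tell which rule was used. Such agreement cannot be avoided for long: at each point two of any three $\{0,1\}$-valued functions agree, so some two of them agree on a set of measure at least $1/3$.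
\end{example}

The proof of the ccc follows the usual $\Delta$-system argument up to the point where the conditions should be compatible on the root. They need not be, since $\Phi_{U_s}$ may be uncountable, so no single generic contains two of them. We use instead one generic for each condition, all with the same tails, and a pigeonhole argument as in Example~\ref{ex:antichain} to find points at which two of the resulting functions take the same value.

\begin{proposition}\label{prop:ccc}
$\mathbb D$ is ccc.
\end{proposition}

\begin{proof}
Let $B_i\in\Sigma$ $(i<\omega_1)$ with $\pi(B_i)\ne0$. We find $i\ne j$ with $\pi(B_i)\wedge\pi(B_j)=\pi(B_i\cap B_j)\ne0$. By Lemma~\ref{lem:positive} choose $h_i\in\mathbb C$ and a rational $\varepsilon_i>0$ with $h_i\Vdash\mu(K_{B_i}(\dot H))\ge\varepsilon_i$. There is an uncountable $\Gamma\subseteq\omega_1$ such that, for $i\in\Gamma$,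
\begin{itemize}
\item $\varepsilon_i$ is a fixed $\varepsilon$;
\item the sets $\mathrm{supp}(h_i)$ form a $\Delta$-system with root $d$, that is, $\mathrm{supp}(h_i)\cap\mathrm{supp}(h_k)=d$ for $i\ne k$;
\item for each $s\in d$ the length of $h_i(s)$ is a fixed $k_s$;
\item the function $\ell_i(x)=\langle h_i(s)(x):s\in d\rangle$ has a fixed range $\Lambda$.
\end{itemize}
The last item is possible because the range of $\ell_i$ is a finite subset of the countable set $\prod_{s\in d}\omega^{k_s}$, which has countably many finite subsets. There may be uncountably many rules, but there are only countably many possible sets of values.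

Choose $n>|\Lambda|/\varepsilon$ and a set $\Gamma_0\subseteq\Gamma$ of $n$ indices. We first make the conditions agree outside the root. For $i\in\Gamma_0$ define $h_i^+\le h_i$ by $h_i^+(s)=h_i(s)$ for $s\in d$, by $h_i^+(s)=h_k(s)$ if $s\in\mathrm{supp}(h_k)\setminus d$ with $k\in\Gamma_0$ (such a $k$ is unique by the $\Delta$-system property), and by $h_i^+(s)=\emptyset$ otherwise. Then $h_i^+(s)$ does not depend on $i$ for $s\notin d$.

Let $T$ be generic on $\mathbb C$ over $V$ and define $H^i(s)=h_i^+(s)^\frown T(s)$ for $s\in S$ and $i\in\Gamma_0$. The map $p\mapsto\langle h_i^+(s)^\frown p(s):s\in S\rangle$ is an isomorphism of $\mathbb C$ onto $\{q\in\mathbb C:q\le h_i^+\}$. Hence $H^i$ is generic on $\mathbb C$ over $V$, its filter contains $h_i$, and $V[H^i]=V[T]$. So all the sets $A_i=K_{B_i}(H^i)$ lie in $V[T]$ and have measure at least $\varepsilon$ there. The sets $\{\ell_i=\ell\}$, $\ell\in\Lambda$, partition $2^{\lambda\times\omega}$ into clopen pieces, so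
\[
\sum_{\ell\in\Lambda}\ \sum_{i\in\Gamma_0}\mu\bigl(A_i\cap\{\ell_i=\ell\}\bigr)=\sum_{i\in\Gamma_0}\mu(A_i)\ge n\varepsilon>|\Lambda| .
\]
For some $\ell$ the inner sum exceeds $1$, and then the sets $A_i\cap\{\ell_i=\ell\}$ cannot have pairwise null intersections. Thus there are $i\ne j$ in $\Gamma_0$ such that
\[
P=\{x\in A_i\cap A_j:\ell_i(x)=\ell_j(x)\}
\]
has positive measure.

Let $x\in P$. We claim that $f_{H^i}(x)=f_{H^j}(x)$. For $s\notin d$ we have $H^i(s)=H^j(s)$. For $s\in d$ we have $f^s_{H^i}(x)=h_i(s)(x)^\frown T(s)(x)$ and $f^s_{H^j}(x)=h_j(s)(x)^\frown T(s)(x)$, and $h_i(s)(x)=h_j(s)(x)$ because $\ell_i(x)=\ell_j(x)$. This proves the claim. Now $(x,f_{H^i}(x))\in B_i$ as $x\in A_i$, and $(x,f_{H^i}(x))=(x,f_{H^j}(x))\in B_j$ as $x\in A_j$. So $P\subseteq K_{B_i\cap B_j}(H^i)$, and Lemma~\ref{lem:positive} gives $\pi(B_i\cap B_j)\ne0$.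
\end{proof}

\begin{lemma}\label{lem:complete}
For every $E\subseteq\mathbb D$ the supremum of $E$ in $\mathbb A$ belongs to $\mathbb D$. So $\mathbb D$ is a complete subalgebra of $\mathbb A$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be a maximal antichain in the set of nonzero elements of $\mathbb D$ that lie below some member of $E$. By Proposition~\ref{prop:ccc} it is countable, so its supremum $b$ in $\mathbb A$ is in $\mathbb D$. If $e\in E$ and $e\not\le b$, then $e\wedge\neg b$ is a nonzero element of $\mathbb D$ below $e$ and disjoint from all members of $\mathcal A$, against maximality. So $b$ is an upper bound of $E$, and every upper bound of $E$ in $\mathbb A$ lies above $\mathcal A$, hence above $b$.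
\end{proof}

A maximal antichain of $\mathbb D$ has supremum $1$ in $\mathbb D$, hence in $\mathbb A$, so $G\cap\mathbb D$ is generic on $\mathbb D$ over $V$. Put
\[
N=V[G\cap\mathbb D].
\]
This is a ccc extension of $V$, so it has the same cardinals and cofinalities as $V$; all cardinalities below are computed in $V$ or, equivalently, in $N$, and never in $V[H]$. By the definition of $\pi$,
\begin{equation}\label{eq:generic}
\pi(B)\in G\cap\mathbb D\iff(r,c)\in B\qquad(B\in\Sigma).
\end{equation}
Applied to the cylinders $\{(x,y):x(t,n)=m\}$ and $\{(x,y):y_s(n)=m\}$, this shows $r,c\in N$. Read in the other direction, it computes $G\cap\mathbb D$ from $(r,c)$ and parameters in $V$. So $N=V[r,c]$ is the least model containing $V$, $r$ and $c$.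

\section{Small sets of reals depend on few coordinates}\label{sec:local}

To compute in $N$ we locate its reals inside the models $V[H{\upharpoonright}X][r{\upharpoonright}U]$. These are not submodels of $N$ in general, but they are the models over which we can prove that $r_t$ is random or $c_s$ is Cohen.

\begin{lemma}\label{lem:local}
Let $\nu$ be an infinite cardinal and let $\langle y_i:i<\nu\rangle\in N$ be a sequence in $\omega^\omega$. There are $X\subseteq S$ and $U\subseteq\lambda$ in $V$ such that $|X|\le\nu$ and $y_i\in V[H{\upharpoonright}X][r{\upharpoonright}U]$ for all $i<\nu$. If $\nu<\kappa$, then moreover $|U|<\kappa$.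
\end{lemma}

\begin{proof}
In $V$ fix a $\mathbb D$-name $\dot y$ for the sequence. For $i<\nu$ and $n,m<\omega$, the Boolean value in $\mathbb D$ of ``$\dot y_i(n)=m$'' is $\pi(B_{i,n,m})$ for some $B_{i,n,m}\in\Sigma$, and $B_{i,n,m}$ depends only on $(x{\upharpoonright}A_{i,n,m},\,y{\upharpoonright}X_{i,n,m})$ for some countable $A_{i,n,m}\subseteq\lambda$ and $X_{i,n,m}\subseteq S$. Let $A$ and $X$ be the unions of these sets; both have size at most $\nu$. By \eqref{eq:generic}, $y_i(n)=m$ if and only if $(r,c)\in B_{i,n,m}$, and by (A1) this is decided correctly in any model containing $V$, $r{\upharpoonright}A$ and $c{\upharpoonright}X$. Let $U=A\cup\bigcup_{s\in X}U_s$. Since $c_s$ is computed from $H(s)$ and $r{\upharpoonright}U_s$, the model $V[H{\upharpoonright}X][r{\upharpoonright}U]$ contains $r{\upharpoonright}A$ and $c{\upharpoonright}X$. If $\nu<\kappa$, then $U$ is a union of fewer than $\kappa$ sets of size less than $\kappa$, and $|U|<\kappa$ because $\kappa$ is regular.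
\end{proof}

The lemma applies to elements of $2^\omega$, to Borel codes and to sequences $\bar D$ of open dense sets, all of which are coded by elements of $\omega^\omega$ through bijections fixed in $V$.

\begin{lemma}\label{lem:count}
$2^{\aleph_0}\le\theta$ in $N$.
\end{lemma}

\begin{proof}
An element of $\Sigma$ is given by enumerations of countable subsets of $\lambda$ and $S$ and by a Borel code, so in $V$ we have $|\mathbb D|\le|\Sigma|\le\lambda^{\aleph_0}\cdot\theta^{\aleph_0}\cdot2^{\aleph_0}=\theta$. An element of $\omega^\omega\cap N$ with name $\dot y$ is determined by $G\cap\mathbb D$ and the matrix of Boolean values of ``$\dot y(n)=m$'', which lies in $\mathbb D^{\omega\times\omega}\cap V$. There are at most $\theta^{\aleph_0}=\theta$ such matrices.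
\end{proof}

\section{The reals $c_s$ are Cohen}\label{sec:cohen}

Fix $s\in S$ and let $U=U_s$ and $W=V[H{\upharpoonright}(S\setminus\{s\})]$. Then $H(s)$ is generic on $\mathbb C_U$ over $W$, and $r{\upharpoonright}U$ is random over $W[H(s)]=V[H]$. The next proposition is not an instance of the product lemma, because for $U\ne\emptyset$ the sequence $H(s)$ is not generic over $W[r{\upharpoonright}U]$. If it were, then, since $\Phi_U$ contains the constant functions, the value $c'$ of $f^s_H$ at the zero point would be Cohen over $W[r{\upharpoonright}U]$, and $r_t$ for $t\in U$ would lie in the null set $Z(c')$ coded in $V[H]$. Only the value at $r$ itself is Cohen. The way around is to describe a dense set of $W[r{\upharpoonright}U]$ inside $W$, as a measurable family $D(x)$ of dense sets, and to let the genericity of $H(s)$ over $W$ act on almost all $x$ at once.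

\begin{proposition}\label{prop:cohen}
For every $s\in S$, the real $c_s$ is Cohen over $V[H{\upharpoonright}(S\setminus\{s\})][r{\upharpoonright}U_s]$.
\end{proposition}

\begin{proof}
Let $D\in W[r{\upharpoonright}U]$ be open dense in $\omega^{<\omega}$. By (R2) there is a sequence $\langle D_\tau:\tau\in\omega^{<\omega}\rangle\in W$ of Baire subsets of $2^{U\times\omega}$ such that $D(r{\upharpoonright}U)=D$, where $D(x)=\{\tau:x\in D_\tau\}$. The set
\[
E=\bigcap_{\sigma}\bigcup_{\tau\supseteq\sigma}D_\tau\ \cap\bigcap_{\tau\subseteq\tau'}\bigl(D_{\tau'}\cup D_\tau^{\,c}\bigr)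
\]
of those $x$ for which $D(x)$ is open dense is a Baire set coded in $W$, and $r{\upharpoonright}U\in E$ by (A2). Replace each $D_\tau$ by $D_\tau\cup E^c$. This does not change $D(x)$ for $x\in E$, and it makes $D(x)=\omega^{<\omega}$ for $x\notin E$. So we may assume that $D(x)$ is open dense for every $x$, and still $D(r{\upharpoonright}U)=D$.

For $p\in\mathbb C_U$ let $Y_p=\{x\in2^{U\times\omega}:p(x)\in D(x)\}$, a Baire set coded in $W$ because $x\mapsto p(x)$ is continuous with finite range. We show in $W$ that for each $n\ge1$ the set $\{p\in\mathbb C_U:\mu(Y_p)>1-\frac1n\}$ is dense. Let $q\in\mathbb C_U$ have length $k$. For each $x$ let $\tau(x)$ be the first member of $D(x)$ extending $q(x)$, in a fixed enumeration of $\omega^{<\omega}$. The map $x\mapsto\tau(x)$ is Baire measurable with countable range. Two things prevent it from being a condition: its values have unbounded length, and it is not continuous. Each is repaired at a cost of measure $\frac1{2n}$.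

Choose a finite $R\subseteq\omega^{<\omega}$ with $\mu\{x:\tau(x)\in R\}>1-\frac1{2n}$, and $l\ge k$ at least the lengths of all members of $R$. Let $\tau'(x)\in\omega^l$ be $\tau(x)$ followed by zeros if $\tau(x)\in R$, and $q(x)$ followed by zeros otherwise. Then $\tau'(x)\supseteq q(x)$ for all $x$, and $\tau'$ is measurable with finite range $\{\rho_1,\dots,\rho_a\}$. Every Baire set differs from some clopen set by a set of arbitrarily small measure, so there are clopen sets $C_1,\dots,C_a$ with $\mu(C_b\,\triangle\,\{\tau'=\rho_b\})<\frac1{2na}$. Let $\psi(x)=\rho_b$ for the least $b$ with $x\in C_b$, and $\psi(x)=\rho_1$ if there is none. Then $\psi$ depends on finitely many coordinates, and $\psi=\tau'$ outside the union of the symmetric differences, which has measure less than $\frac1{2n}$. For $k\le j<l$ let $\varphi_j\in\Phi_U$ be given by $\varphi_j(x)=\psi(x)(j)$, and put $p=q^\frown\langle\varphi_j:k\le j<l\rangle$. Outside a set of measure less than $\frac1n$ we have $\tau(x)\in R$ and $\psi(x)=\tau'(x)$; for such $x$, $p(x)=\tau'(x)\supseteq\tau(x)\in D(x)$, so $x\in Y_p$ because $D(x)$ is closed under end-extension. This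 proves density.

Since $H(s)$ is generic over $W$, for each $n$ there is $l$ with $\mu(Y_{H(s)\upharpoonright l})>1-\frac1n$, and by (A3) this remains true in $V[H]$. So $\bigcup_lY_{H(s)\upharpoonright l}$ is a Baire set of measure one coded in $V[H]$. As $r{\upharpoonright}U$ is random over $V[H]$, it lies in $Y_{H(s)\upharpoonright l}$ for some $l$, which means $c_s{\upharpoonright}l\in D(r{\upharpoonright}U)=D$.
\end{proof}

\section{The cardinal characteristics of $N$}\label{sec:values}

We prove Theorem~\ref{thm:main} by computing in $N$, with $Z_s=Z(c_s)$ for $s\in S_0$. These sets are null, and the families $\langle r_t:t<\lambda\rangle$ and $\langle Z_s:s\in S_0\rangle$ are in $N$.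

\begin{lemma}\label{lem:a}
Property \textup{(a)} holds in $N$.
\end{lemma}

\begin{proof}
Cover a given null set of $N$ by a null Borel set $Z$ coded in $N$. Lemma~\ref{lem:local} with $\nu=\aleph_0<\kappa$ gives $U\in V$ with $|U|<\kappa$ such that the code of $Z$ is in $V[H][r{\upharpoonright}U]$. By (A3), $Z$ is null in that model too. For $t\in\lambda\setminus U$, $r_t$ is random over $V[H][r{\upharpoonright}U]$ by (R3), so $r_t\notin Z$. Thus $\{t:r_t\in Z\}\subseteq U$.
\end{proof}

\begin{lemma}\label{lem:b}
Let $\aleph_0\le\nu<\kappa$ and let $\langle y_i:i<\nu\rangle\in N$ be a sequence in $\omega^\omega$. There is $s\in S_0$ such that $c_s$ is Cohen over a model containing $V$ and all $y_i$. Consequently, in $N$, property \textup{(b)} holds, $\mathrm{cov}(\mathcal M)\ge\kappa$ and $\mathrm{non}(\mathcal M)\le\lambda$.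
\end{lemma}

\begin{proof}
Take $X$ and $U$ from Lemma~\ref{lem:local}, so $|X|,|U|<\kappa$. We need an index $s$ whose rule may look at all of $U$ but was not itself used to compute the $y_i$. The sets $U\cup\{t\}$ with $t\in\lambda\setminus U$ are $\lambda$ distinct members of $S_0$, and $|X|<\lambda$, so one of them, call it $s$, is not in $X$. Then
\[
y_i\in V[H{\upharpoonright}X][r{\upharpoonright}U]\subseteq V[H{\upharpoonright}(S\setminus\{s\})][r{\upharpoonright}U_s],
\]
and $c_s$ is Cohen over the larger model by Proposition~\ref{prop:cohen}.

A nonempty set of fewer than $\kappa$ elements of $2^\omega$ can be enumerated, with repetitions if it is finite, as $\langle y_i:i<\nu\rangle$ with $\aleph_0\le\nu<\kappa$, and Lemma~\ref{lem:cohen} gives $y_i\in Z(c_s)$ for all $i$. This is (b). If instead the $y_i$ code sequences $\bar D^i$ of open dense sets, then these sets are open dense in the model over which $c_s$ is Cohen, since being open dense is absolute, and so $c_s\notin\bigcup_iM_{\bar D^i}$. Hence fewer than $\kappa$ meager sets do not cover $\omega^\omega$. Finally, every single meager set misses some $c_s$ with $s\in S_0$,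 so $\{c_s:s\in S_0\}$ is a nonmeager set of size at most $|S_0|=\lambda$.
\end{proof}

For $\mathfrak b$ and $\mathfrak d$ the random part can be removed altogether by (R4), so the sets $U_s$ play no role and every index outside $X$ works.

\begin{lemma}\label{lem:unbounded}
Let $\nu$ be an infinite cardinal and let $\langle y_i:i<\nu\rangle\in N$ be a sequence in $\omega^\omega$. There is $X\subseteq S$ in $V$ with $|X|\le\nu$ such that $c_s\not\le^*y_i$ for all $s\in S\setminus X$ and $i<\nu$. Consequently $\mathfrak b=\aleph_1$ and $\mathfrak d\ge\theta$ in $N$.
\end{lemma}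

\begin{proof}
Take $X$ and $U$ from Lemma~\ref{lem:local}. Since $r{\upharpoonright}U$ is random over $V[H{\upharpoonright}X]$, (R4) gives for each $i$ some $z_i\in\omega^\omega\cap V[H{\upharpoonright}X]$ with $y_i(n)\le z_i(n)$ for all $n$. For $s\in S\setminus X$, Proposition~\ref{prop:cohen} shows that $c_s$ is Cohen over a model containing $V[H{\upharpoonright}X]$. So $c_s\not\le^*z_i$ by Lemma~\ref{lem:cohen}, and therefore $c_s\not\le^*y_i$.

Let $S'\subseteq S$ be a set in $V$ of size $\aleph_1$. For any $y\in\omega^\omega\cap N$ the case $\nu=\aleph_0$ gives a countable $X$, and any $s\in S'\setminus X$ has $c_s\not\le^*y$. So $\{c_s:s\in S'\}\in N$ is unbounded, and $\mathfrak b=\aleph_1$ by \eqref{eq:cichon}. If $\aleph_0\le\nu<\theta=|S|$, then $S\setminus X\ne\emptyset$, so no family of size $\nu$ is $\le^*$-cofinal.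
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $\mathbb D$ is ccc and complete by Proposition~\ref{prop:ccc} and Lemma~\ref{lem:complete}. Every generic filter on $\mathbb D$ has the form $G\cap\mathbb D$ for some generic $G$ on $\mathbb A$, since $\mathbb D$ is a complete subalgebra of $\mathbb A$; so it suffices to verify the statements in $N$. Properties (a) and (b) are Lemmas~\ref{lem:a} and~\ref{lem:b}. In $N$ the cardinal $\kappa$ is still regular and $|S_0|=\lambda$, so Lemma~\ref{lem:target} gives $\mathrm{non}(\mathcal N)=\kappa$ and $\mathrm{cov}(\mathcal N)=\lambda$. By Lemma~\ref{lem:b} and \eqref{eq:cichon},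
\[
\kappa\le\mathrm{cov}(\mathcal M)\le\mathrm{non}(\mathcal N)=\kappa,\qquad
\lambda=\mathrm{cov}(\mathcal N)\le\mathrm{non}(\mathcal M)\le\lambda .
\]
By Lemmas~\ref{lem:unbounded} and~\ref{lem:count} and \eqref{eq:cichon},
\[
\aleph_1\le\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal M)\le\mathfrak b=\aleph_1,\qquad
\theta\le\mathfrak d\le\mathrm{cof}(\mathcal M)\le\mathrm{cof}(\mathcal N)\le2^{\aleph_0}\le\theta .\qedhere
\]
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Regularity of $\kappa$ is what makes $[\lambda]^{<\kappa}$ closed under unions of fewer than $\kappa$ members; for singular $\kappa$ the set $U$ of Lemma~\ref{lem:local} could have size $\kappa$, and then no $s\in S_0$ would contain it. The equation $\lambda^{<\kappa}=\lambda$ enters only through $|S_0|=\lambda$; without it the same arguments give just $\lambda\le\mathrm{cov}(\mathcal N)\le\mathrm{non}(\mathcal M)\le|S_0|$. The equation $\theta^{\aleph_0}=\theta$ enters only in Lemma~\ref{lem:count}, and it cannot be dropped: if $2^{\aleph_0}=\theta$ in an extension with the same cardinals as $V$, then $\theta^{\aleph_0}=\theta$ holds there, and hence in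 $V$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{CM}
Miguel A. Cardona and Diego A. Mej\'ia, \emph{On cardinal characteristics of Yorioka ideals}, arXiv:1703.08634 (2017).

\end{thebibliography}
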